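\title{A compact plane set with $R(X)\neq C(X)$ that contains no classical Swiss cheese set}

\begin{abstract}
A compact plane set $X$ that contains a classical Swiss cheese set satisfies $R(X)\neq C(X)$. We show that the converse fails. The example is obtained from the closed unit disc by removing thin neighborhoods of copies, at all dyadic places and scales, of a Cantor set that is removable for bounded holomorphic functions and yet projects onto an interval. Every Swiss cheese set with finite radius sum contained in the example has area zero. The failure occurs exactly at the exponent $1$: if $R(X)\neq C(X)$, then for every $p>1$ the set $X$ contains Swiss cheese sets of almost full area in their disc whose holes have small $\sum r^p$. We also characterize the compact sets that contain a classical Swiss cheese set.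
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a non-empty compact subset of the complex plane $\mathbb C$, and let $C(X)$ be the algebra of continuous functions $X\to\mathbb C$ with the supremum norm $\|\cdot\|_X$. Let $R_0(X)$ be the subalgebra of restrictions to $X$ of rational functions with no pole in $X$, and let $R(X)$ be the closure of $R_0(X)$ in $C(X)$. The polynomials in $z$ and $\bar z$ are dense in $C(X)$ by the Stone--Weierstrass theorem, so $R(X)=C(X)$ if and only if $\bar z\in R(X)$. The number $\operatorname{dist}_{C(X)}(\bar z,R(X))$ therefore measures how far rational approximation is from succeeding on $X$.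

Two cases are settled at once. If $X$ has an interior point, then every function in $R(X)$ is holomorphic near that point, and $R(X)\neq C(X)$. If $X$ has area zero, then $R(X)=C(X)$; this is the Hartogs--Rosenthal theorem, recalled in Corollary~\ref{cor:HR}. What remains are the sets of positive area and empty interior, and Swiss cheeses supply such sets.

We write $B(z,s)$ for the open disc with center $z$ and radius $s$, $\mathbb D=B(0,1)$, and $r(D)$ for the radius of a disc $D$. A \emph{Swiss cheese} is a pair $\mathbf D=(\Delta,\mathcal D)$, where $\Delta$ is a closed disc of positive radius and $\mathcal D$ is a countable (possibly finite or empty) collection of open discs of finite positive radius. Its \emph{Swiss cheese set} is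
\[
X_{\mathbf D}=\Delta\setminus\bigcup_{D\in\mathcal D}D .
\]
The Swiss cheese is \emph{classical} if the closed discs $\overline D$, $D\in\mathcal D$, are pairwise disjoint subsets of the interior of $\Delta$ and $\sum_{D\in\mathcal D}r(D)<\infty$. A \emph{classical Swiss cheese set} is a set of the form $X_{\mathbf D}$ with $\mathbf D$ classical. Such a set can have empty interior: run through a dense sequence $q_1,q_2,\dots$ in $\operatorname{int}\Delta$ and, whenever $q_n$ lies in none of the closed discs chosen so far, add a disc centered at $q_n$ of radius less than $2^{-n}$ whose closure lies in $\operatorname{int}\Delta$ and misses those closed discs.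

The condition $\sum r(D)<\infty$ says that the boundary circles have finite total length. It makes $dz|_{\partial\Delta}-\sum_D dz|_{\partial D}$ a finite measure, and by Cauchy's theorem this measure annihilates every rational function without poles on $X_{\mathbf D}$. Hence $R(X)\neq C(X)$ for every compact $X$ that contains a classical Swiss cheese set (Lemma~\ref{lem:classical}). The following question, from Feinstein and Heath \cite{FH}, asks whether this is the only way in which rational approximation can fail.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a non-empty compact plane set with $R(X)\neq C(X)$. Must $X$ have a subset that is a classical Swiss cheese set?}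
\medskip

The answer is yes when $X$ has interior, since a closed disc is a classical Swiss cheese set. In general there is good reason to expect yes. By a theorem of Feinstein and Heath \cite{FH}, a Swiss cheese set with $\sum r(D)<r(\Delta)$ always contains a classical one. So it would suffice to find one disc $\Delta$ in which the complement of $X$ is covered by discs with radius sum less than $r(\Delta)$, and one expects the complement of $X$ to be thin at small scales near many points of $X$ when $R(X)\neq C(X)$. Theorem~\ref{thm:p} below confirms this expectation when thinness is measured by $\sum r^p$ with $p>1$. For $p=1$ it is false, and the answer to the Question is no.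

\begin{theorem}\label{thm:main}
For every $\eta\in(0,1)$ there is a compact set $X\subset\overline{\mathbb D}$ with the following properties.
\begin{enumerate}
\item[(i)] $\operatorname{dist}_{C(X)}(\bar z,R(X))\ge 1-\eta$ and $\operatorname{area}(X)\ge\pi-\eta$.
\item[(ii)] $X$ contains no classical Swiss cheese set.
\item[(iii)] If $\mathbf D=(\Delta,\mathcal D)$ is any Swiss cheese, classical or not, with $\sum_{D\in\mathcal D}r(D)<\infty$ and $X_{\mathbf D}\subset X$, then $X_{\mathbf D}$ has area $0$; hence $R(X_{\mathbf D})=C(X_{\mathbf D})$ if $X_{\mathbf D}\neq\emptyset$.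
\end{enumerate}
\end{theorem}

For a subset of $\overline{\mathbb D}$ the distance in (i) is at most $\|\bar z-0\|_X\le1$ and the area is at most $\pi$, so by both measures the example is as close to the full disc as we please.

\begin{theorem}\label{thm:p}
Let $X$ be a non-empty compact plane set with $R(X)\neq C(X)$. For every $p>1$ and $\varepsilon>0$ there is a Swiss cheese $\mathbf D=(\Delta,\mathcal D)$ with
\[
X_{\mathbf D}\subset X,\qquad \sum_{D\in\mathcal D}r(D)^p<\varepsilon\,r(\Delta)^p,\qquad \operatorname{area}(X_{\mathbf D})>(1-\varepsilon)\operatorname{area}(\Delta).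
\]
\end{theorem}

The range $p>1$ is exact. If $0<p\le1$, then $\sum r(D)^p<\infty$ implies $\sum r(D)<\infty$, so by Theorem~\ref{thm:main}(iii) the conclusion fails for our example, even if one asks only for a finite sum and positive area.

\begin{theorem}\label{thm:char}
For a compact plane set $X$ the following are equivalent.
\begin{enumerate}
\item[(a)] $X$ contains a classical Swiss cheese set.
\item[(b)] $X$ contains a set $X_{\mathbf D}$ of positive area with $\sum_{D\in\mathcal D}r(D)<\infty$.
\item[(c)] $X$ contains a set $X_{\mathbf D}$ with $\sum_{D\in\mathcal D}r(D)<r(\Delta)$.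
\end{enumerate}
These conditions imply $R(X)\neq C(X)$, and the converse implication fails.
\end{theorem}

The paper is organized as follows. Section~\ref{sec:measures} recalls the facts about annihilating measures that are needed. Section~\ref{sec:d} introduces the quantity that controls the construction and shows on two examples what the holes of $X$ must look like. Section~\ref{sec:K} produces the Cantor set, Section~\ref{sec:X} builds $X$, and Section~\ref{sec:cover} completes the proof of Theorem~\ref{thm:main} and proves Theorem~\ref{thm:char}. Section~\ref{sec:p} proves Theorem~\ref{thm:p}. The theorem of Feinstein and Heath is used only for the implication (c)$\Rightarrow$(a) of Theorem~\ref{thm:char}, and the negative answer to the Question, that is, parts (i) and (ii) of Theorem~\ref{thm:main}, does not depend on Section~\ref{sec:measures} beyond the notation $\hat\nu$.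

\section{Annihilating measures}\label{sec:measures}

A complex Borel measure $\nu$ on $X$ \emph{annihilates} $R(X)$ if $\int g\,d\nu=0$ for all $g\in R_0(X)$, and hence for all $g\in R(X)$. The dual of $C(X)$ is the space of complex Borel measures on $X$ (Riesz), so by the Hahn--Banach theorem $R(X)\neq C(X)$ if and only if some non-zero measure annihilates $R(X)$.

Let $dA$ denote area measure. For all $\zeta\in\mathbb C$ and $\rho>0$,
\begin{equation}\label{eq:locint}
\int_{B(0,\rho)}\frac{dA(z)}{|\zeta-z|}\le 6\pi\rho .
\end{equation}
Indeed, if $|\zeta|\le2\rho$ then $B(0,\rho)\subset B(\zeta,3\rho)$, and the integral over the larger disc is $6\pi\rho$; if $|\zeta|>2\rho$ the integrand is less than $1/\rho$. For a complex measure $\nu$ with compact support, \eqref{eq:locint} and Tonelli's theorem show that $z\mapsto\int d|\nu|(\zeta)/|\zeta-z|$ is locally integrable. So the \emph{Cauchy transform}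
\[
\hat\nu(z)=\int\frac{d\nu(\zeta)}{\zeta-z}
\]
converges absolutely for almost every $z$ and is locally integrable. It is holomorphic off the support of $\nu$ and tends to $0$ at infinity.

\begin{lemma}\label{lem:E}
Let $\nu\neq0$ be a measure on $X$ that annihilates $R(X)$. Then
\[
E(\nu)=\Big\{z\in\mathbb C:\ \int\frac{d|\nu|(\zeta)}{|\zeta-z|}<\infty,\ \ \hat\nu(z)\neq0\Big\}
\]
is a subset of $X$ of positive area.
\end{lemma}

\begin{proof}
If $z\notin X$, then $\zeta\mapsto1/(\zeta-z)$ lies in $R_0(X)$, so $\hat\nu(z)=0$. Thus $E(\nu)\subset X$. For a smooth function $\varphi$ with compact support the Cauchy--Pompeiu formula reads $\varphi(\zeta)=\frac1\pi\int\frac{\partial_{\bar z}\varphi(z)}{\zeta-z}\,dA(z)$. Integrating against $\nu$ and using Fubini's theorem gives $\int\varphi\,d\nu=\frac1\pi\int\hat\nu\,\partial_{\bar z}\varphi\,dA$. If $E(\nu)$ had area zero, then $\hat\nu=0$ almost everywhere, so $\int\varphi\,d\nu=0$ for all such $\varphi$. These functions are dense in $C(X)$, so $\nu=0$.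
\end{proof}

\begin{corollary}[Hartogs--Rosenthal]\label{cor:HR}
If $X$ is a non-empty compact plane set of area zero, then $R(X)=C(X)$.
\end{corollary}

\begin{proof}
Otherwise some $\nu\neq0$ annihilates $R(X)$, and $X\supset E(\nu)$ has positive area.
\end{proof}

\begin{lemma}\label{lem:classical}
Let $\mathbf D=(\Delta,\mathcal D)$ be a classical Swiss cheese. Then $R(X)\neq C(X)$ for every compact $X\supset X_{\mathbf D}$, and $X_{\mathbf D}$ has positive area.
\end{lemma}

\begin{proof}
The closed discs $\overline D$ are pairwise disjoint and lie in $\operatorname{int}\Delta$, so the circles $\partial\Delta$ and $\partial D$ ($D\in\mathcal D$) are pairwise disjoint subsets of $X_{\mathbf D}$. Orient them positively and let $\sigma=dz|_{\partial\Delta}-\sum_D dz|_{\partial D}$. Its total variation is $2\pi\big(r(\Delta)+\sum r(D)\big)$, which is finite and non-zero. Let $g$ be a rational function without poles on $X_{\mathbf D}$. Every pole of $g$ in $\Delta$ lies in exactly one $D\in\mathcal D$, so the residue theorem gives $\oint_{\partial\Delta}g\,dz=\sum_D\oint_{\partial D}g\,dz$, where only finitely many terms are non-zero. Thus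 $\int g\,d\sigma=0$. A rational function without poles on $X$ has none on $X_{\mathbf D}$, so $\sigma$ annihilates $R(X)$ and $R(X)\ne C(X)$. The case $X=X_{\mathbf D}$ and Corollary~\ref{cor:HR} give $\operatorname{area}(X_{\mathbf D})>0$.
\end{proof}

\section{The distance from $\bar z$ to bounded holomorphic functions}\label{sec:d}

The set $X$ will be built by cutting infinitely many holes out of $\overline{\mathbb D}$, one at a time. We need a quantity that certifies $\bar z\notin R(X)$ in the limit and that can be followed from one step to the next. For a bounded open set $\Omega\neq\emptyset$ put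
\[
d(\Omega)=\inf\Big\{\sup_{z\in\Omega}|\bar z-g(z)| : g \text{ bounded and holomorphic on }\Omega\Big\},
\]
and $d(\emptyset)=0$. We use bounded holomorphic functions instead of rational functions because they form a class that is closed under the limits given by Montel's theorem. Restricting $g$ shows that $d(\Omega')\le d(\Omega)$ for $\Omega'\subset\Omega$, and $g=0$ gives $d(\Omega)\le\sup_\Omega|z|$.

On the circle $|z|=r$ we have $\bar z=r^2/z$, so $\oint_{|z|=r}\bar z\,dz=2\pi ir^2$. If $g$ is holomorphic on $\mathbb D$ and $0<r<1$, then $\oint_{|z|=r}(\bar z-g)\,dz=2\pi i r^2$, and the circle has length $2\pi r$; so $\sup_{\mathbb D}|\bar z-g|\ge r$. Therefore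
\begin{equation}\label{eq:dD}
d(\mathbb D)=1 .
\end{equation}
The next two examples show how $d$ reacts to the two simplest kinds of hole.

\begin{example}[a neighborhood of a point]\label{ex:annulus}
Let $\Omega=\{\delta<|z|<1\}$. For $g$ holomorphic on $\Omega$ and $\delta<\rho<r<1$, the integrals of $g$ over $|z|=r$ and $|z|=\rho$ agree, so
\[
2\pi(r^2-\rho^2)=\Big|\oint_{|z|=r}(\bar z-g)\,dz-\oint_{|z|=\rho}(\bar z-g)\,dz\Big|\le2\pi(r+\rho)\sup_\Omega|\bar z-g| .
\]
Hence $d(\Omega)\ge1-\delta$. Equality holds: for $g=\delta/z$ we have $|\bar z-g|=\big||z|-\delta/|z|\big|$, and $t-\delta/t$ increases from $\delta-1$ to $1-\delta$ on $[\delta,1]$. So $d(\Omega)\to d(\mathbb D)$ as the hole shrinks to the point $0$. But the loss in $d$ is exactly the radius of the hole, and holes whose radii are summable lead back to Swiss cheeses.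
\end{example}

\begin{example}[segments]\label{ex:strips}
A horizontal segment of length $h$ cannot be covered by discs of radius sum less than $h/2$, so thin neighborhoods of segments are holes that are expensive to cover. Remove from $\mathbb D$ the bottom edge of every square of the grid of mesh $h$, that is, let $\Omega=\{z\in\mathbb D:\operatorname{Im}z\notin h\mathbb Z\}$. On the part of $\Omega$ in the strip $kh<\operatorname{Im}z<(k+1)h$ put $g(z)=z-2ikh$. Then $|\bar z-g(z)|=2(\operatorname{Im}z-kh)<2h$, so $d(\Omega)\le2h$. Here the removed set has area zero and $d$ collapses, because bounded holomorphic functions on $\Omega$ need not extend across the segments.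
\end{example}

We want a compact set $K$ in the unit square that behaves like the point of Example~\ref{ex:annulus} for bounded holomorphic functions and like the segment of Example~\ref{ex:strips} for coverings by discs: $K$ should have area zero, every bounded holomorphic function defined off $K$ should extend across $K$, and the projection of $K$ to the real axis should be $[0,1]$. Removing a thin neighborhood of a copy of $K$ then changes $d$ as little as we like (Lemma~\ref{lem:stable}), while the cost of covering the hole by discs stays proportional to the size of the copy, however thin the neighborhood.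

\section{A removable Cantor set that projects onto an interval}\label{sec:K}

\subsection{The set $K$ and the measure $\mu$}

Let $S=[0,1]^2\subset\mathbb C$ and $A=\{\,i,\ 1+3i,\ 2,\ 3+2i\,\}$. For a word $w=(a_1,\dots,a_n)\in A^n$ of length $|w|=n\ge0$ put
\[
T_w(z)=\sum_{k=1}^n a_k4^{-k}+4^{-n}z,\qquad S_w=T_w(S).
\]
Then $T_w\circ T_u=T_{wu}$, where $wu$ is the concatenation. The four squares $S_a$, $a\in A$, are the cells of the $4\times4$ grid in $S$ with (column, row) equal to $(0,1)$, $(1,3)$, $(2,0)$, $(3,2)$; see Figure~\ref{fig:K}. In particular $S_{wa}=T_w(S_a)\subset S_w$. Define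
\[
K=\bigcap_{n\ge0}\bigcup_{|w|=n}S_w=\Big\{\sum_{k\ge1}a_k4^{-k}:a_k\in A\Big\}\subset S .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[gray!50] (0,0) grid (4,4);
\foreach \x/\y in {0/1,1/3,2/0,3/2}{
  \fill[gray!25] (\x,\y) rectangle ++(1,1);
  \foreach \p/\q in {0/1,1/3,2/0,3/2}{
    \fill[gray!80] ({\x+\p/4},{\y+\q/4}) rectangle ++(0.25,0.25);}}
\draw[thick] (0,0) rectangle (4,4);
\draw[dashed] (2.75,1.75) rectangle (4.25,3.25);
\node[right] at (4.25,2.5) {$\Gamma_{3+2i}$};
\draw[->] (0,1.333) -- (1.6,4.533);
\draw[->] (0,1.333) -- (3.3,-0.317);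
\fill (0,1.333) circle (1.2pt) node[left] {$\zeta_0$};
\end{tikzpicture}
\caption{The unit square with the $4$ squares of generation $1$ (light) and the $16$ squares of generation $2$ (dark) of the Cantor set $K$. Each column of the grid contains one light square, so $K$ projects onto the whole base. The dashed contour surrounds one square of generation $1$. The set $K$ lies in the quadrant bounded by the two rays from the point $\zeta_0=i/3$ of $K$.}
\label{fig:K}
\end{figure}

The squares of generation $n$ have total area $4^n16^{-n}$, so $K$ has area zero and empty interior. For $E\subset\mathbb C$ write $\operatorname{Re}E=\{\operatorname{Re}z:z\in E\}$. As $a$ runs through $A$, the real part $\operatorname{Re}a$ takes each of the values $0,1,2,3$ once, and every number in $[0,1]$ has an expansion in base $4$. Hence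
\begin{equation}\label{eq:proj}
\operatorname{Re}K=[0,1].
\end{equation}

Any two of the four cells have column indices or row indices that differ by at least $2$, so they are separated by a gap of at least $\frac14$ in one coordinate. If $w\neq w'$ have length $n$ and first differ in the $k$th letter, then $S_w$ and $S_{w'}$ lie in two different children of one square of generation $k-1$, so their distance in the norm $\max(|\operatorname{Re}z|,|\operatorname{Im}z|)$ is at least $4^{-k}\ge4^{-n}$. For $|w|=n$ let $\widetilde S_w$ be the closed square concentric with $S_w$ of side $\frac32 4^{-n}$, which consists of the points within distance $\frac14 4^{-n}$ of $S_w$ in that norm, and let $\Gamma_w=\partial\widetilde S_w$, positively oriented. Put $K_w=K\cap S_w$. The separation just proved gives the following facts.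
\begin{enumerate}
\item[(G1)] $\Gamma_w$ has length $6\cdot4^{-n}$ and lies at distance at least $\frac144^{-n}$ from $S_w$; the square $\widetilde S_w$ lies at distance at least $\frac344^{-n}$ from the other squares of generation $n$. In particular $\Gamma_w\cap K=\emptyset$ and $\widetilde S_w\cap K=K_w=T_w(K)$.
\item[(G2)] The squares $\widetilde S_w$ with $|w|=n$ are pairwise disjoint, and $\widetilde S_u\subset\operatorname{int}\widetilde S_w$ if $u$ properly extends $w$.
\end{enumerate}
Thus for $N>n$ the compact set $\widetilde S_w\setminus\bigcup_u\operatorname{int}\widetilde S_u$, the union being over the words $u$ of length $N$ that extend $w$, does not meet $K$ and is bounded by $\Gamma_w$ and the $\Gamma_u$. Cauchy's theorem and formula will be applied on sets of this form.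

The map $(a_k)\mapsto\sum a_k4^{-k}$ is a homeomorphism of $A^{\mathbb N}$ onto $K$, because squares of one generation are disjoint. Let $\mu$ be the image of the uniform product measure; it is the Borel probability measure on $K$ with $\mu(K_w)=4^{-|w|}$ for all $w$. The measures $\mu|_{K_w}$ and $4^{-|w|}(T_w)_*\mu$ both give mass $4^{-|w|-|u|}$ to $K_{wu}$, and these sets determine a measure on $K_w$. So for $\psi\in L^1(\mu)$
\begin{equation}\label{eq:selfsim}
\int_{K_w}\psi\,d\mu=4^{-|w|}\int_K\psi\circ T_w\,d\mu .
\end{equation}

\subsection{The Cauchy transform of $\mu$}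

The first candidate for a non-zero bounded holomorphic function on $\mathbb C\setminus K$ that vanishes at infinity is $\hat\mu$. We show that it is unbounded; the general case will be reduced to this one. Near a point of $K$, each generation contributes to $\hat\mu$ a mass of order $4^{-n}$ at a distance of order $4^{-n}$, that is, a term of order $1$, and only cancellation between these terms could keep $\hat\mu$ bounded. At a corner of $K$ there is no cancellation.

\begin{lemma}\label{lem:unbounded}
$\sup_{z\notin K}|\hat\mu(z)|=\infty$.
\end{lemma}

\begin{proof}
Let $\zeta_0=\sum_k i4^{-k}=i/3\in K$. We have $A-i=\{0,\ 1+2i,\ 2-i,\ 3+i\}$ and $3+i=(1+2i)+(2-i)$. So every $\zeta\in K$ satisfies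
\[
\zeta-\zeta_0=\sum_k(a_k-i)4^{-k}\in\Sigma=\{s(1+2i)+t(2-i):s,t\ge0\}.
\]
The vectors $1+2i$ and $2-i$ are orthogonal and of equal length, so $\Sigma$ is a closed quadrant whose bisector has the direction of $3+i$. A non-zero $\xi\in\Sigma$ makes an angle $\theta$ with $3+i$ such that $|\theta|\le\pi/4$, whence
\[
\operatorname{Re}\frac{3+i}{\xi}=\frac{\sqrt{10}\cos\theta}{|\xi|}\ge\frac{\sqrt5}{|\xi|}.
\]
Let $z_N=\zeta_0-4^{-N}(3+i)$. For $\zeta\in K$ the point $\zeta-z_N$ lies in $\Sigma$ with $s,t\ge4^{-N}$. So $z_N\notin K$ and
\[
\sqrt{10}\,|\hat\mu(z_N)|\ge\operatorname{Re}\int\frac{3+i}{\zeta-z_N}\,d\mu(\zeta)\ge\sqrt5\int\frac{d\mu(\zeta)}{|\zeta-z_N|}.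
\]
Let $w_n=(i,\dots,i)$ have length $n$. The sets $K_{w_n}\setminus K_{w_{n+1}}$ are disjoint and have measure $\frac344^{-n}$. Since $\zeta_0\in S_{w_n}$, a point $\zeta$ of such a set with $n\le N$ satisfies $|\zeta-z_N|\le\sqrt2\,4^{-n}+\sqrt{10}\,4^{-N}\le5\cdot4^{-n}$. The last integral is therefore at least $\frac{3}{20}(N+1)$, and $|\hat\mu(z_N)|\to\infty$.
\end{proof}

The proof shows that $A$ is the set of vertices of a tilted square, so $K$ is a four-corner Cantor set of ratio $\frac14$. The tilt is what gives \eqref{eq:proj}: with the digit set $\{0,1,i,1+i\}$ the projection would consist of the numbers with base $4$ digits $0$ and $1$, a set of length zero.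

\subsection{Removability}

The next proposition is essentially due to Garnett \cite{Gar}; we include a proof.

\begin{proposition}\label{prop:garnett}
If $f$ is bounded and holomorphic on $\mathbb C\setminus K$ and $f(z)\to0$ as $z\to\infty$, then $f=0$.
\end{proposition}

Write $f(z)$ as a sum of Cauchy integrals over the contours $\Gamma_u$ of generation $N$. If their total length tended to zero, $f$ would vanish at once; but then $\operatorname{Re}K$ would have length zero. For our $K$ the total length is $6$ in every generation, and what one obtains is a representation of $f$ as the Cauchy transform of $h\,d\mu$ with $h$ bounded. If $h\ne0$, then on some small squares $h$ is nearly a non-zero constant, and magnifying these squares shows that $\hat\mu$ is bounded, against Lemma~\ref{lem:unbounded}.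

\begin{proof}
Assume $|f|\le1$.

\emph{Step 1: the density $h$.} Put $\alpha(w)=\frac1{2\pi i}\oint_{\Gamma_w}f\,d\zeta$ and $c_w=4^{|w|}\alpha(w)$. By (G1), $|\alpha(w)|\le\frac6{2\pi}4^{-|w|}$, so $|c_w|\le1$. By Cauchy's theorem $\alpha(w)=\sum_u\alpha(u)$, the sum being over the words $u$ of a given length $N>|w|$ that extend $w$. Let $h_n$ be the function on $K$ equal to $c_w$ on $K_w$, $|w|=n$. Then $|h_n|\le1$ and $\int_{K_w}h_N\,d\mu=\alpha(w)$ for all $N\ge|w|$. For $N\ge n$ the difference $h_N-h_n$ has integral zero on each $K_w$ with $|w|=n$, where $h_n$ is constant; so it is orthogonal to $h_n$ in $L^2(\mu)$, and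
\[
\|h_N-h_n\|_2^2=\|h_N\|_2^2-\|h_n\|_2^2 .
\]
The norms $\|h_n\|_2$ thus increase and are bounded by $1$, so $(h_n)$ is a Cauchy sequence. It converges in $L^2(\mu)$, hence in $L^1(\mu)$, to some $h$. A subsequence converges almost everywhere, so $|h|\le1$, and $\int_{K_w}h\,d\mu=\alpha(w)$ for every $w$.

\emph{Step 2: representation of $f$.} We claim that
\begin{equation}\label{eq:rep}
f(z)=\int_K\frac{h(\zeta)}{z-\zeta}\,d\mu(\zeta)\qquad(z\notin K).
\end{equation}
Let $\delta=\operatorname{dist}(z,K)$, let $N$ satisfy $3\cdot4^{-N}<\delta/2$, and pick $\zeta_u\in K_u$ for each $u$ of length $N$. The diameter of $\widetilde S_u$ is less than $3\cdot4^{-N}$, so $\operatorname{dist}(z,\widetilde S_u)\ge\delta/2$ and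
\begin{equation}\label{eq:kernel}
\Big|\frac1{z-\zeta}-\frac1{z-\zeta_u}\Big|=\frac{|\zeta-\zeta_u|}{|z-\zeta|\,|z-\zeta_u|}\le\frac{6\cdot4^{-N}}{\delta^2}\qquad(\zeta\in\widetilde S_u).
\end{equation}
Apply Cauchy's formula in the region between the $\Gamma_u$ and a circle $|\zeta|=\rho$. The contribution of the circle is at most $\frac{\rho}{\rho-|z|}\max_{|\zeta|=\rho}|f|$, which tends to $0$ as $\rho\to\infty$. Hence $f(z)=\sum_{|u|=N}\frac1{2\pi i}\oint_{\Gamma_u}\frac{f(\zeta)}{z-\zeta}\,d\zeta$. By \eqref{eq:kernel}, each of the two numbers $\frac1{2\pi i}\oint_{\Gamma_u}\frac{f(\zeta)}{z-\zeta}\,d\zeta$ and $\int_{K_u}\frac{h(\zeta)}{z-\zeta}\,d\mu(\zeta)$ differs from $\alpha(u)/(z-\zeta_u)$ by at most $4^{-N}\cdot6\cdot4^{-N}\delta^{-2}$. Summing over the $4^N$ words, the two sides of \eqref{eq:rep} differ by at most $12\cdot4^{-N}\delta^{-2}$, and we let $N\to\infty$.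

\emph{Step 3: localization.} To magnify a square we must know that the part of $f$ coming from that square alone is bounded, by a constant independent of the square. For $|w|=n$ let
\[
F_w(z)=\int_{K_w}\frac{h(\zeta)}{z-\zeta}\,d\mu(\zeta)\qquad(z\notin K_w).
\]
On $\Gamma_w$ we have $|F_w|\le\mu(K_w)/(\frac144^{-n})=4$. Since $F_w$ is holomorphic off $K_w$ and tends to $0$ at infinity, the maximum principle gives $|F_w|\le4$ outside $\widetilde S_w$. The function $H_w(z)=\int_{K\setminus K_w}\frac{h(\zeta)}{z-\zeta}\,d\mu(\zeta)$ is holomorphic near $\widetilde S_w$ by (G1), and $H_w=f-F_w$ off $K$ by \eqref{eq:rep}. So $|H_w|\le5$ on $\Gamma_w$, hence on $\widetilde S_w$, and $|F_w|\le|f|+|H_w|\le6$ on $\widetilde S_w\setminus K_w$. Thus $|F_w|\le6$ on $\mathbb C\setminus K_w$. Since $T_wz-T_w\xi=4^{-n}(z-\xi)$, formula \eqref{eq:selfsim} turns this into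
\begin{equation}\label{eq:six}
\Big|\int_K\frac{h(T_w\xi)}{z-\xi}\,d\mu(\xi)\Big|=|F_w(T_wz)|\le6\qquad(z\notin K).
\end{equation}

\emph{Step 4: magnification.} Suppose $b=\|h\|_1>0$. Let $\varepsilon_n=\|h-h_n\|_1\to0$ and $\omega_w=\int_K|h\circ T_w-c_w|\,d\mu$. By \eqref{eq:selfsim}, $\sum_{|w|=n}4^{-n}\omega_w=\varepsilon_n$. Let $G_n$ be the set of words $w$ of length $n$ with $|c_w|\ge b/3$. When $\varepsilon_n\le b/3$ we have
\[
\tfrac23b\le\|h_n\|_1=\sum_{|w|=n}4^{-n}|c_w|\le\tfrac13b+4^{-n}\#G_n ,
\]
so $4^{-n}\#G_n\ge b/3$, and some $w\in G_n$ has $\omega_w\le3\varepsilon_n/b$. For this $w$ and any $z\notin K$, \eqref{eq:six} gives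
\[
\frac b3\,|\hat\mu(z)|\le\Big|\int_K\frac{c_w}{z-\xi}\,d\mu(\xi)\Big|\le6+\frac{\omega_w}{\operatorname{dist}(z,K)}\le6+\frac{3\varepsilon_n}{b\,\operatorname{dist}(z,K)} .
\]
Letting $n\to\infty$ we get $|\hat\mu(z)|\le18/b$ for all $z\notin K$, which contradicts Lemma~\ref{lem:unbounded}. So $h=0$ almost everywhere, and $f=0$ by \eqref{eq:rep}.
\end{proof}

In the construction the functions are defined only on an open set $W$ that may cut through a copy of $K$, so we need a local form of Proposition~\ref{prop:garnett}. Self-similarity provides it: near a point of $W\cap K$ there is a whole copy $K_w$ inside $W$. For a closed square $Q=q+\ell S$ with $\ell>0$ put $K_Q=q+\ell K\subset Q$.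

\begin{lemma}\label{lem:local}
Let $W\subset\mathbb C$ be open and $Q$ a closed square as above. Every bounded holomorphic function $f$ on $W\setminus K_Q$ extends holomorphically to $W$.
\end{lemma}

\begin{proof}
After the change of variable $z\mapsto q+\ell z$ we may assume $K_Q=K$. Let $z_0\in W\cap K$, and choose $w$ with $z_0\in S_w$ and $n=|w|$ so large that $\widetilde S_w\subset W$. We split $f$ into a part holomorphic inside $\Gamma_w$ and a part holomorphic off $K_w$. Put $f_2(z)=\frac1{2\pi i}\oint_{\Gamma_w}\frac{f(\zeta)}{\zeta-z}\,d\zeta$, which is holomorphic on $\operatorname{int}\widetilde S_w$. For $z\notin K_w$ put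
\[
f_1(z)=-\sum_u\frac1{2\pi i}\oint_{\Gamma_u}\frac{f(\zeta)}{\zeta-z}\,d\zeta ,
\]
where $u$ runs over the words of length $N$ extending $w$, and $N>n$ is so large that $z\notin\bigcup_u\widetilde S_u$. By Cauchy's theorem applied to $\zeta\mapsto f(\zeta)/(\zeta-z)$, which is holomorphic near $\widetilde S_u\setminus K$, the value does not depend on $N$. One $N$ serves for all points near $z$, and one $N$ serves for all large $z$; so $f_1$ is holomorphic on $\mathbb C\setminus K_w$ and tends to $0$ at infinity. Cauchy's formula gives $f=f_1+f_2$ on $\operatorname{int}\widetilde S_w\setminus K_w$.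

The function $f_1$ is bounded. Let $P$ be the closed square concentric with $S_w$ of side $\frac544^{-n}$, so that $K_w\subset\operatorname{int}P$ and $P\subset\operatorname{int}\widetilde S_w$. On $P\setminus K_w$ we have $|f_1|\le|f|+\max_P|f_2|$. On the closed set $\mathbb C\setminus\operatorname{int}P$ the function $f_1$ is continuous and tends to $0$ at infinity. Now $f_1\circ T_w$ satisfies the hypotheses of Proposition~\ref{prop:garnett}, so $f_1=0$, and $f_2$ extends $f$ to the neighborhood $\operatorname{int}\widetilde S_w$ of $z_0$. Two such local extensions agree on the overlap of their domains, because they are continuous and agree off $K$, which has empty interior.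
\end{proof}

\section{Construction of $X$}\label{sec:X}

Removability says that $d(\Omega\setminus K_Q)=d(\Omega)$. The holes of a compact set are open, so we must remove a neighborhood of $K_Q$ and not just $K_Q$. A normal families argument shows that a thin neighborhood costs little.

\begin{lemma}\label{lem:stable}
Let $\Omega$ be a bounded non-empty open set, $Q$ a closed square as above, and $V_\delta=\{z:\operatorname{dist}(z,K_Q)<\delta\}$. Then $d(\Omega\setminus\overline{V_\delta})\to d(\Omega)$ as $\delta\downarrow0$.
\end{lemma}

\begin{proof}
Let $\delta_k\downarrow0$ and $\Omega_k=\Omega\setminus\overline{V_{\delta_k}}$. These open sets increase to $\Omega\setminus K_Q$, which is dense in $\Omega$ because $K_Q$ has empty interior. By monotonicity $d(\Omega_k)$ increases to some $s\le d(\Omega)$. For large $k$ the set $\Omega_k$ is non-empty; choose $g_k$ holomorphic on $\Omega_k$ with $\sup_{\Omega_k}|\bar z-g_k|\le d(\Omega_k)+\frac1k$. Then $|g_k|\le\sup_\Omega|z|+s+1$, and every compact subset of $\Omega\setminus K_Q$ lies in $\Omega_k$ for large $k$. Montel's theorem states that a uniformly bounded sequence of holomorphic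 functions on an open set has a locally uniformly convergent subsequence. Applying it on each $\Omega_j$ and taking a diagonal subsequence, we obtain a bounded holomorphic limit $g$ on $\Omega\setminus K_Q$ with $|\bar z-g|\le s$. By Lemma~\ref{lem:local}, $g$ extends holomorphically to $\Omega$, and the inequality $|\bar z-g|\le s$ persists on $\Omega$ by density. So $d(\Omega)\le s$.
\end{proof}

Fix $\eta\in(0,1)$. A \emph{closed dyadic square} is a set $2^{-m}([k,k+1]\times[l,l+1])$ with $m\ge0$ and $k,l\in\mathbb Z$. Let $Q_1,Q_2,\dots$ be an enumeration of the closed dyadic squares contained in $\mathbb D$. Put $\Omega_0=\mathbb D$; then $d(\Omega_0)>1-\eta$ by \eqref{eq:dD}. Suppose that $\Omega_{n-1}$ is open with $d(\Omega_{n-1})>1-\eta$; in particular it is not empty. As $\delta\downarrow0$, the $\delta$-neighborhoods of $K_{Q_n}$ decrease to $K_{Q_n}$, so their areas tend to $0$. With Lemma~\ref{lem:stable} this gives $\delta_n>0$ such that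
\[
V_n=\{z:\operatorname{dist}(z,K_{Q_n})<\delta_n\}\quad\text{and}\quad\Omega_n=\Omega_{n-1}\setminus\overline{V_n}
\]
satisfy $d(\Omega_n)>1-\eta$ and $\operatorname{area}(V_n)<\eta2^{-n}$. No rate is needed in Lemma~\ref{lem:stable}, since only a strict inequality is passed from one step to the next. Let
\[
X_n=\overline{\mathbb D}\setminus\bigcup_{j\le n}V_j\supset\Omega_n,\qquad X=\bigcap_nX_n=\overline{\mathbb D}\setminus\bigcup_nV_n .
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
The set $X$ is compact and $\operatorname{area}(X)\ge\pi-\sum_n\eta2^{-n}=\pi-\eta>0$. Let $g$ be a rational function without poles on $X$. Each of its finitely many poles lies outside $X_n$ for large $n$, since the $X_n$ decrease to $X$. So for $n\ge n_0$ the function $g$ is continuous on the compact set $X_{n_0}$, and bounded and holomorphic on $\Omega_n$. Hence $\sup_{\Omega_n}|\bar z-g|\ge d(\Omega_n)>1-\eta$, and there is $z_n\in X_n$ with $|\bar z_n-g(z_n)|>1-\eta$. A limit point $z_*$ of $(z_n)$ lies in every $X_n$, so in $X$, and $|\bar z_*-g(z_*)|\ge1-\eta$. Thus $\|\bar z-g\|_X\ge1-\eta$ for all $g\in R_0(X)$, and the same follows for $g\in R(X)$.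
\end{proof}

The rest of Theorem~\ref{thm:main} uses one further property of $X$. If $Q=Q_n$, then $K_Q\subset V_n$ is disjoint from $X$, so $K_Q\subset Q\setminus X$, and $\operatorname{Re}K_Q=\operatorname{Re}Q$ by \eqref{eq:proj}. Therefore
\begin{equation}\label{eq:P}
\operatorname{Re}(Q\setminus X)=\operatorname{Re}Q\quad\text{for every closed dyadic square }Q\subset\mathbb D .
\end{equation}
In words, every vertical segment that crosses a dyadic square from bottom to top leaves $X$.

\section{Coverings with finite radius sum}\label{sec:cover}

The projection $\operatorname{Re}D$ of a disc $D$ is an interval of length $2r(D)$. So if a countable family $\mathcal E$ of discs covers a set $E$ and $\operatorname{Re}E$ contains an interval of length $L$, then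
\begin{equation}\label{eq:shadow}
L\le2\sum_{D\in\mathcal E}r(D).
\end{equation}
By \eqref{eq:P} and \eqref{eq:shadow}, covering $Q\setminus X$ costs at least half the side of $Q$. This alone does not contradict $\sum r(D)<\infty$, because one large disc can cover many squares. In both arguments below the task is to find a place where only discs with a small radius sum are available.

\subsection{Classical Swiss cheeses}

In a classical Swiss cheese the finitely many large holes stay away from $\partial\Delta$, so a ring along $\partial\Delta$ meets only the tail of the family. The ring may be much thinner than the radius sum of the tail, so a single dyadic square in it gives no contradiction. We use instead a chain of squares whose projections fill an interval of length comparable to $r(\Delta)$.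

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Suppose that $\mathbf D=(\Delta,\mathcal D)$ is classical and $X_{\mathbf D}\subset X$. Let $\Delta$ have center $c$ and radius $R$, and let $c_1=\operatorname{Re}c$. Since each $\overline D$ lies in $\operatorname{int}\Delta$, we have $\partial\Delta\subset X_{\mathbf D}\subset\overline{\mathbb D}$. By convexity $\Delta\subset\overline{\mathbb D}$, so $\operatorname{int}\Delta\subset\mathbb D$ and $R\le1$.

Choose a finite $\mathcal F\subset\mathcal D$ with $\sum_{D\in\mathcal D\setminus\mathcal F}r(D)<R/8$. The union of the $\overline D$, $D\in\mathcal F$, is a compact subset of $\operatorname{int}\Delta$, so there is $\rho\in[R/2,R)$ with $D\subset B(c,\rho)$ for all $D\in\mathcal F$. Choose $h=2^{-m}$ with $h<R/8$ and $\sqrt2\,h<(R-\rho)/2$.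

Let $I=[kh,(k+1)h]$ be contained in $J=[c_1-\frac R2,c_1+\frac R2]$. Since $\frac{\rho+R}2>\frac R2$, the vertical line through the midpoint of $I$ meets the circle $|z-c|=\frac{\rho+R}2$ in a point $z_I$. Let $Q_I$ be a closed dyadic square of side $h$ with $z_I\in Q_I$; then $\operatorname{Re}Q_I=I$. Its diameter is less than $(R-\rho)/2$, so
\[
Q_I\subset\{z:\rho<|z-c|<R\}\subset\operatorname{int}\Delta\subset\mathbb D .
\]
Now $Q_I\setminus X\subset\Delta\setminus X_{\mathbf D}$ is covered by $\mathcal D$, and $Q_I$ misses every disc of $\mathcal F$; so $Q_I\setminus X$ is covered by $\mathcal D\setminus\mathcal F$. Let $E$ be the union of the sets $Q_I\setminus X$ over all such $I$. By \eqref{eq:P}, $\operatorname{Re}E$ is the union of the intervals $I$, an interval of length at least $R-2h>\frac34R$. Then \eqref{eq:shadow} gives $\frac34R<2\cdot\frac R8$, which is false.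
\end{proof}

The proof used $\sum r(D)<\infty$ and $\overline D\subset\operatorname{int}\Delta$, but not the disjointness of the discs. Without the inclusion no such statement holds: for $x\in X$, the Swiss cheese with $\Delta=\overline{B(x+1,1)}$ and the single hole $B(x+2,2)$ has $X_{\mathbf D}=\{x\}\subset X$. This is why part (iii) concerns area.

\subsection{A density lemma}

For a general Swiss cheese the ring is replaced by a small disc about a typical point of $X_{\mathbf D}$. The next lemma says that near almost every point that is not covered, the holes have a radius sum that is negligible compared with the scale.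

\begin{lemma}\label{lem:density}
Let $\mathcal D$ be a countable family of open discs with $\sum_{D\in\mathcal D}r(D)<\infty$. For almost every $z\in\mathbb C\setminus\bigcup\mathcal D$,
\[
\lim_{s\to0}\ \frac1s\sum_{D\in\mathcal D,\ D\cap B(z,s)\neq\emptyset}r(D)=0 .
\]
\end{lemma}

\begin{proof}
Let $a_D$ be the center of $D$. A disc that is far from $z$ compared with its radius contributes about $r(D)/|z-a_D|$ at the scale at which it first appears, so we consider $u(z)=\sum_Dr(D)/|z-a_D|$. Almost every $z$ has the following three properties.
\begin{enumerate}
\item[(1)] $u(z)<\infty$; for by \eqref{eq:locint}, $\int_{B(0,\rho)}u\,dA\le6\pi\rho\sum r(D)<\infty$.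
\item[(2)] $|z-a_D|<2r(D)$ for only finitely many $D$; for $\sum_D\operatorname{area}B(a_D,2r(D))=4\pi\sum r(D)^2<\infty$, and by the Borel--Cantelli lemma almost every point lies in only finitely many of these discs.
\item[(3)] $z$ lies on none of the countably many circles $\partial D$.
\end{enumerate}
Let $z\notin\bigcup\mathcal D$ have these properties. By (3), $z\notin\overline D$ for every $D$, so the finitely many discs in (2) do not meet $B(z,s)$ when $s$ is small. Any other disc has $\operatorname{dist}(z,D)=|z-a_D|-r(D)\ge\frac12|z-a_D|$. If it meets $B(z,s)$, then $|z-a_D|<2s$, so $r(D)/s\le2r(D)/|z-a_D|$. For small $s$ the quantity in the lemma is thus at most $2\sum_{|z-a_D|<2s}r(D)/|z-a_D|$. This is a part of the convergent series $2u(z)$ from which each given term is absent for small $s$, as $a_D\neq z$. It therefore tends to $0$.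
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Suppose that $X_{\mathbf D}\subset X$, $\sum r(D)<\infty$ and $\operatorname{area}(X_{\mathbf D})>0$. The circles $\partial\Delta$ and $\partial\mathbb D$ have area zero, so there is $z\in X_{\mathbf D}\cap\operatorname{int}\Delta\cap\mathbb D$ at which the limit in Lemma~\ref{lem:density} is $0$. Let $s$ be so small that $B(z,s)\subset\operatorname{int}\Delta\cap\mathbb D$. Choose $h=2^{-m}\in[\frac s4,\frac s2]$ and a closed dyadic square $Q\ni z$ of side $h$. Its diameter is at most $s/\sqrt2$, so $Q\subset B(z,s)$. The set $Q\setminus X\subset\Delta\setminus X_{\mathbf D}$ is covered by the discs of $\mathcal D$ that meet $B(z,s)$. By \eqref{eq:P} and \eqref{eq:shadow},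
\[
\frac s4\le h\le2\sum_{D\cap B(z,s)\neq\emptyset}r(D)=o(s)\qquad(s\to0),
\]
a contradiction. So $\operatorname{area}(X_{\mathbf D})=0$, and the last assertion follows from Corollary~\ref{cor:HR}.
\end{proof}

\subsection{Sets that contain a classical Swiss cheese set}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Lemma~\ref{lem:classical} shows that (a) implies (b) and that (a) implies $R(X)\neq C(X)$.

Assume (b). Choose $z\in X_{\mathbf D}\cap\operatorname{int}\Delta$ at which the limit in Lemma~\ref{lem:density} is $0$. Let $\Delta'=\overline{B(z,s)}$ and let $\mathcal D'$ be the family of discs of $\mathcal D$ that meet $\Delta'$. These discs meet $B(z,2s)$, so their radius sum is $o(s)$. For small $s$ we therefore have $\Delta'\subset\Delta$ and $\sum_{D\in\mathcal D'}r(D)<s=r(\Delta')$, and the Swiss cheese set of $(\Delta',\mathcal D')$ is $\Delta'\cap X_{\mathbf D}\subset X$. This is (c).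

That (c) implies (a) is the theorem of Feinstein and Heath \cite{FH}: if $r(\Delta)-\sum_{D\in\mathcal D}r(D)>0$, then there is a classical Swiss cheese $\mathbf D'$ with $X_{\mathbf D'}\subset X_{\mathbf D}$.

Finally, the set of Theorem~\ref{thm:main} has $R(X)\neq C(X)$ and fails (a).
\end{proof}

\section{The exponents $p>1$}\label{sec:p}

Let $\nu\neq0$ annihilate $R(X)$. We show that near each point $z$ of the set $E(\nu)$ of Lemma~\ref{lem:E} the complement of $X$ can be covered by discs with $\sum r^p=o(s^p)$ at scale $s$. The mechanism is that functions in $R(X)$ cannot concentrate at such a point, whereas a thick complement would produce functions that do.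

\subsection{Functions concentrating at a point}

\begin{lemma}\label{lem:peak}
Let $\nu\neq0$ annihilate $R(X)$ and let $z\in E(\nu)$. There is no sequence $(h_k)$ in $R(X)$ with $\sup_k\|h_k\|_X<\infty$, $h_k(z)=1$ for all $k$, and $h_k(w)\to0$ for every $w\in X\setminus\{z\}$.
\end{lemma}

\begin{proof}
Since $\int d|\nu|(w)/|w-z|<\infty$, we have $|\nu|(\{z\})=0$, and $d\nu(w)/(w-z)$ is a finite complex measure that does not charge $z$. For $h\in R_0(X)$ the function $w\mapsto\frac{h(w)-h(z)}{w-z}$ is rational without poles on $X$, so its integral against $\nu$ vanishes: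
\[
\int\frac{h(w)}{w-z}\,d\nu(w)=h(z)\,\hat\nu(z).
\]
Both sides are continuous in $h$ for the supremum norm, so the identity holds on $R(X)$. For a sequence as in the statement the right side is $\hat\nu(z)\neq0$, while the left side tends to $0$ by dominated convergence.
\end{proof}

The basic functions to which we apply the lemma are $w\mapsto\frac{\zeta-z}{\zeta-w}$ with $\zeta\notin X$ close to $z$. Such a function lies in $R_0(X)$, equals $1$ at $z$, and is small when $|w-z|$ is much larger than $|\zeta-z|$. The only issue is the uniform bound. In the simplest case the complement of $X$ contains discs $B(\zeta_k,\kappa s_k)$ with $|\zeta_k-z|\le2s_k\to0$ and $\kappa>0$ fixed; then $\big|\frac{\zeta_k-z}{\zeta_k-w}\big|\le2/\kappa$ on $X$, and Lemma~\ref{lem:peak} shows $z\notin E(\nu)$. In general the complement near $z$ consists of many small pieces, no single $\zeta$ is far enough from $X$, and we average over $\zeta$. The average is bounded if the averaging measure is spread out at all scales, and the next lemma produces such a measure from the failure of an efficient covering.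

\subsection{Measures with growth $\ell^p$}

In this section a \emph{dyadic square} is a half-open square $T=2^m([k,k+1)\times[l,l+1))$ with $m,k,l\in\mathbb Z$, of side $\ell(T)=2^m$. Two dyadic squares are disjoint or one contains the other, and a dyadic square lies in exactly one dyadic square of each larger side.

\begin{lemma}\label{lem:growth}
Let $1<p<2$, let $U$ be a bounded non-empty open set, and let $M=\inf\sum_j\ell(T_j)^p$ over all countable covers of $U$ by dyadic squares $T_j$. If $M>0$, there are a compact set $L\subset U$ and a positive measure $\lambda$ on $L$ with $\lambda(L)\ge M/2$ and $\lambda(T)\le\ell(T)^p$ for every dyadic square $T$.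
\end{lemma}

If $\lambda$ is any measure on $U$ with this growth, then $\lambda(U)\le\sum\ell(T_j)^p$ for every cover, so $\lambda(U)\le M$. The lemma says that this bound is attained up to a factor $2$. We place as much mass as is allowed on finitely many squares and scale it down wherever the bound is violated; the squares where the bound is attained then form a cover whose cost equals the remaining mass.

\begin{proof}
Let $P_1,P_2,\dots$ be the maximal squares among the dyadic squares of side at most $1$ whose closure lies in $U$. They are disjoint and their union is $U$.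

\emph{The measure $\lambda_k$.} Fix $k$ and start with $\lambda^0=\sum_{j\le k}\ell(P_j)^{p-2}\operatorname{area}|_{P_j}$, which gives $P_j$ the mass $\ell(P_j)^p$. Go through the sides $2^m$ in increasing order, starting from $\min_{j\le k}\ell(P_j)$. At stage $m$, for each dyadic square $T$ of side $2^m$ whose current mass exceeds $\ell(T)^p$, multiply the measure on $T$ by the factor that makes its mass equal to $\ell(T)^p$; we say that $T$ is \emph{reduced}. Masses only decrease, and nothing is reduced once $2^{mp}\ge\lambda^0(\mathbb C)$. So the process ends with a measure $\lambda_k\le\lambda^0$.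

\emph{Growth.} If $T\subset P_j$ for some $j\le k$, then at every stage the mass of $T$ is at most $\lambda^0(T)=\ell(P_j)^{p-2}\ell(T)^2\le\ell(T)^p$, because $p<2$ and $\ell(T)\le\ell(P_j)$. In particular such a $T$ is never reduced. Any other $T$ is either disjoint from $P_1,\dots,P_k$, and has mass $0$, or contains some $P_j$; in that case its side was among those processed, its mass was at most $\ell(T)^p$ after that stage, and it did not increase later. So $\lambda_k(T)\le\ell(T)^p$ for all $T$.

\emph{Saturated squares.} Call $T$ \emph{saturated} if $\lambda_k(T)=\ell(T)^p$. Each $P_j$, $j\le k$, lies in a saturated square. Indeed, a reduced square that meets $P_j$ contains it properly. If there is none, the mass of $P_j$ never changed and $P_j$ is saturated. Otherwise let $T$ be the largest reduced square containing $P_j$. A square reduced at a later stage that met $T$ would contain $T$, hence $P_j$, and be larger than $T$; so the mass of $T$ stayed equal to $\ell(T)^p$. Let $m_k=\lambda_k(\mathbb C)$. Saturated squares have side at most $m_k^{1/p}$, so finitely many of them contain some $P_j$ with $j\le k$. Let $\mathcal G_k$ be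 the family of maximal ones among these. They are disjoint and cover $P_1\cup\dots\cup P_k$, which carries $\lambda_k$. Hence $\sum_{T\in\mathcal G_k}\ell(T)^p=m_k$.

\emph{Passing to the limit.} The families $\mathcal G_k$ cover only part of $U$, and we extract from them a cover of all of $U$. The set $U$ lies in four dyadic squares of some side $2^N$, so $m=\sup_km_k\le4\cdot2^{Np}<\infty$. For fixed $j$ and $k\ge j$, the member of $\mathcal G_k$ that contains $P_j$ has side between $\ell(P_j)$ and $m^{1/p}$, so it is one of finitely many squares. By a diagonal argument there is a subsequence of indices $k$ along which, for every $j$, this member is eventually a fixed square $G_j\supset P_j$. For each $J$ the squares $G_1,\dots,G_J$ all belong to one $\mathcal G_k$, so the sum of $\ell^p$ over the distinct ones among them is at most $m_k\le m$. Thus the distinct $G_j$ cover $U$ with $\sum\ell^p\le m$, and $M\le m$. Since $M>0$ there is $k$ with $m_k\ge M/2$. Take $\lambda=\lambda_k$ and $L=\overline{P_1}\cup\dots\cup\overline{P_k}$.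
\end{proof}

\subsection{Thinness of the complement}

\begin{proposition}\label{prop:thin}
Let $\nu\neq0$ annihilate $R(X)$, let $z\in E(\nu)$ and $1<p<2$. Let $N(s)$ be the infimum of $\sum_jr_j^p$ over all countable covers of $\overline{B(z,s)}\setminus X$ by open discs of radii $r_j$. Then $N(s)=o(s^p)$ as $s\to0$.
\end{proposition}

\begin{proof}
Suppose that there are $\kappa>0$ and $s_k\to0$ with $N(s_k)\ge\kappa s_k^p$. The open set $U_k=B(z,2s_k)\setminus X$ contains $\overline{B(z,s_k)}\setminus X$, which is non-empty since $N(s_k)>0$. A square of side $\ell$ lies in an open disc of radius $\ell$, so the number $M$ of Lemma~\ref{lem:growth} for $U_k$ is at least $N(s_k)$. Let $L_k\subset U_k$ and $\lambda_k$ be given by that lemma, and let $\tau_k=\lambda_k/\lambda_k(L_k)$, a probability measure on $L_k$, with $\lambda_k(L_k)\ge\kappa s_k^p/2$.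

Let $w\in\mathbb C$ and $\rho>0$, and let $\ell$ be the power of $2$ in $[\rho,2\rho)$. An interval of length $2\rho\le2\ell$ meets at most three of the intervals $[j\ell,(j+1)\ell)$, so $B(w,\rho)$ is covered by nine dyadic squares of side $\ell$. Hence $\lambda_k(B(w,\rho))\le9(2\rho)^p\le36\rho^p$ and $\tau_k(B(w,\rho))\le72\kappa^{-1}(\rho/s_k)^p$. Writing $1/|\zeta-w|=\int_{|\zeta-w|}^\infty\rho^{-2}d\rho$, and using this bound for $\rho<s_k$ and $\tau_k\le1$ for $\rho\geq s_k$, we get
\begin{equation}\label{eq:pot}
\int\frac{d\tau_k(\zeta)}{|\zeta-w|}=\int_0^\infty\tau_k(B(w,\rho))\,\frac{d\rho}{\rho^2}\le\frac{72}{\kappa s_k^p}\int_0^{s_k}\rho^{p-2}d\rho+\int_{s_k}^\infty\frac{d\rho}{\rho^2}=\frac{C}{s_k},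
\end{equation}
where $C=1+\frac{72}{\kappa(p-1)}$ does not depend on $k$ or $w$.

For $w\in X$ put
\[
h_k(w)=\int\frac{\zeta-z}{\zeta-w}\,d\tau_k(\zeta).
\]
The compact sets $L_k$ and $X$ are disjoint, so the integrand is uniformly continuous on $L_k\times X$, and $h_k$ is a uniform limit on $X$ of Riemann sums, which belong to $R_0(X)$. Thus $h_k\in R(X)$, and $h_k(z)=1$. Since $|\zeta-z|<2s_k$ on $L_k$, \eqref{eq:pot} gives $\|h_k\|_X\le2C$. If $w\in X\setminus\{z\}$ and $2s_k<|w-z|$, then $|h_k(w)|\le2s_k/(|w-z|-2s_k)\to0$. This contradicts Lemma~\ref{lem:peak}.
\end{proof}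

\begin{proof}[Proof of Theorem~\ref{thm:p}]
We may assume $\varepsilon<1$. For non-negative numbers $t_j$ and $q\ge p$ we have $\sum t_j^q\le(\sum t_j^p)^{q/p}$; so if $\sum t_j^p<\varepsilon$, then $\sum t_j^q<\varepsilon^{q/p}\le\varepsilon$. Applied to $t_j=r(D_j)/r(\Delta)$, this shows that the statement for an exponent $p$ implies it for all larger exponents, and we may assume $1<p<2$.

Let $\nu\ne0$ annihilate $R(X)$ and choose $z\in E(\nu)$, which is possible by Lemma~\ref{lem:E}. By Proposition~\ref{prop:thin} there are $s>0$ and a countable family $\mathcal D$ of open discs that covers $\overline{B(z,s)}\setminus X$ with $\sum r(D)^p<\varepsilon s^p$. Let $\Delta=\overline{B(z,s)}$ and $\mathbf D=(\Delta,\mathcal D)$. Then $X_{\mathbf D}\subset X$. The inequality above with $q=2$ gives $\sum r(D)^2<\varepsilon s^2$, so $\operatorname{area}(X_{\mathbf D})\ge\pi s^2-\pi\sum r(D)^2>(1-\varepsilon)\pi s^2$.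
\end{proof}

\begin{remark}
The hypothesis $p>1$ enters only in \eqref{eq:pot}, through the convergence of $\int_0^{s}\rho^{p-2}d\rho$. The measure $\mu$ on $K$ shows what happens at $p=1$. Its image under $\operatorname{Re}$ is Lebesgue measure on $[0,1]$, since the base $4$ digits $\operatorname{Re}a_k$ are independent and uniform; so $\mu(B(w,\rho))\le2\rho$ for all $w$ and $\rho$. Yet the proof of Lemma~\ref{lem:unbounded} gives $\int d\mu(\zeta)/|\zeta-z_N|\ge\frac3{20}(N+1)$. Linear growth leaves a contribution of order $1$ from each scale, and the counterexample lives in this logarithmic divergence.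
\end{remark}

\begin{thebibliography}{9}

\bibitem{FH}
J. F. Feinstein and M. J. Heath, \emph{Swiss cheeses, rational approximation and universal plane curves}, Studia Math. \textbf{196} (2010), 289--306; arXiv:1501.04008 (2015).

\bibitem{Gar}
J. Garnett, Proc. Amer. Math. Soc. \textbf{24} (1970), 696--699.

\end{thebibliography}
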